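\title{Tightly $\sigma$-filtered Banach spaces and copies of $\ell_\infty$}

\begin{abstract}
A Banach space is tightly $\sigma$-filtered if it is built by a transfinite iteration of push-outs of separable extensions. When $\mathfrak c$ is regular, Avil\'es and Brech obtained a unique such space $\mathfrak X$ of density $\mathfrak c$ with a matching extension property. We show that if the continuum hypothesis fails, no tightly $\sigma$-filtered space contains an isomorphic copy of $\ell_\infty$. In particular, in the $\aleph_2$-Cohen model $\mathfrak X$ does not contain $\ell_\infty$ and is not universally separably injective; for regular $\mathfrak c$, each of these two properties of $\mathfrak X$ is equivalent to the continuum hypothesis. The main tool is that among $\aleph_2$ separable subsets of a tightly $\sigma$-filtered space, $\aleph_2$ many are in exact $\ell_1$-position modulo a subspace of density at most $\aleph_1$.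
\end{abstract}

\section{The question and the results}\label{sec:intro}

Take a Banach space, glue a separable space onto it along a separable subspace, as freely as possible, and repeat this transfinitely often. This paper is about the subspaces that a space built in this way can have.

\subsection*{Conventions}
Banach spaces are real, and an \emph{operator} is a bounded linear map. An \emph{embedding} is a linear isometry into; an \emph{isomorphic embedding} is an operator $T$ with $\|Tx\|\ge c\|x\|$ for some $c>0$ and all $x$. A space \emph{contains} $Z$ if it has a closed subspace isomorphic to $Z$. An ordinal is the set of all smaller ordinals, $\omega=\{0,1,2,\dots\}$, $\mathfrak c=2^{\aleph_0}$, and CH is the statement $\mathfrak c=\aleph_1$. An infinite cardinal $\lambda$ is \emph{regular} if a union of fewer than $\lambda$ sets, each of size less than $\lambda$, has size less than $\lambda$; for instance $\aleph_1$ and $\aleph_2$ are regular. We work in ZFC.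

The density $\operatorname{dens}M$ of a metric space $M$ is the least size of a dense subset, counted as at least $\aleph_0$. A family $(x_\xi)$ is \emph{$\varepsilon$-separated} if $\|x_\xi-x_\eta\|\ge\varepsilon$ for $\xi\ne\eta$. We use three facts.
\begin{itemize}
\item[(D1)] An $\varepsilon$-separated family in $M$ has at most $\operatorname{dens}M$ members: assign to each member a point of a dense set at distance less than $\varepsilon/2$; this map is injective.
\item[(D2)] $M$ has a base of at most $\operatorname{dens}M$ open sets, namely the balls of rational radius around the points of a dense set.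
\item[(D3)] $\operatorname{dens}\ell_\infty=\mathfrak c$, since $|\ell_\infty|=\mathfrak c$ and the indicator functions $1_A$ of the subsets $A\subset\omega$ are $1$-separated. For an infinite set $I$, the spaces $c_0(I)$, $\ell_1(I)$, $\ell_2(I)$ have density $|I|$.
\end{itemize}

\subsection*{Push-outs and tight $\sigma$-filtrations}
Let $i:R\to A$ and $j:R\to S$ be embeddings. Their \emph{push-out} is
\[
\mathbf{PO}=(A\oplus_1 S)\big/\overline{\{(i(r),-j(r)):r\in R\}},
\]
with the natural maps $a\mapsto[(a,0)]$ and $s\mapsto[(0,s)]$. The norm of a class is its distance to the subspace that is factored out: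
\begin{equation}\label{eq:po}
\|[(a,s)]\|=\inf_{r\in R}\big(\|a+i(r)\|+\|s-j(r)\|\big).
\end{equation}
Both natural maps are embeddings; for the first, $\|a+i(r)\|+\|j(r)\|=\|a+i(r)\|+\|i(r)\|\ge\|a\|$, with equality at $r=0$, and the second is symmetric. The images of $i(r)$ and $j(r)$ coincide, so $\mathbf{PO}$ is the sum of a copy of $A$ and a copy of $S$ that overlap in $R$. It is the freest such sum. If $f:A\to Z$ and $g:S\to Z$ have norm at most $1$ and $fi=gj$, then
\[
\|f(a)+g(s)\|=\|f(a+i(r))+g(s-j(r))\|\le\|a+i(r)\|+\|s-j(r)\|
\]
for every $r$, so $\|f(a)+g(s)\|\le\|[(a,s)]\|$: no way of gluing $A$ and $S$ along $R$ gives a larger norm.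

\begin{definition}
An embedding $v:A\to B$ is \emph{posex} (a push-out of a separable extension) if there are a closed separable subspace $R\subset A$, a separable space $S$, an embedding $j:R\to S$, and a surjective linear isometry $\varphi$ from $B$ onto the push-out $\mathbf{PO}$ of the inclusion $R\hookrightarrow A$ and $j$, such that $\varphi v$ is the natural map $A\to\mathbf{PO}$.
\end{definition}

\begin{example}\label{ex:posex}
(a) For $R=\{0\}$ the push-out is $A\oplus_1S$. So $A\hookrightarrow A\oplus_1S$ is posex whenever $S$ is separable.

(b) Every embedding $v:A\to B$ between separable spaces is posex. Take $R=A$, $S=B$, $j=v$, and let $\varphi$ be the natural map $B\to\mathbf{PO}$. It is onto because $[(a,b)]=[(0,b+v(a))]$, and $\varphi v(a)=[(0,v(a))]=[(a,0)]$.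
\end{example}

Thus being posex is no restriction among separable spaces. For nonseparable $A$ it says that the new piece $S$ interacts with $A$ only through the separable subspace $R$.

\begin{definition}
A Banach space $X$ is \emph{tightly $\sigma$-filtered} if there are an ordinal $\kappa$ and an increasing family $(X_\alpha)_{\alpha<\kappa}$ of closed subspaces such that $X_0=\{0\}$, $X_\lambda=\overline{\bigcup_{\alpha<\lambda}X_\alpha}$ for every limit ordinal $\lambda<\kappa$, $X=\overline{\bigcup_{\alpha<\kappa}X_\alpha}$, and every inclusion $X_\alpha\hookrightarrow X_{\alpha+1}$ with $\alpha+1<\kappa$ is posex.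
\end{definition}

\begin{example}\label{ex:filtered}
(a) Every space $X$ of density at most $\aleph_1$ is tightly $\sigma$-filtered. List a dense set as $(x_\beta)_{\beta<\omega_1}$ and let $X_\alpha$ be the closed span of $\{x_\beta:\beta<\alpha\}$. These subspaces are separable, so Example~\ref{ex:posex}(b) applies at each step.

(b) An $\ell_1$-sum $X=\big(\bigoplus_{\alpha<\mu}S_\alpha\big)_{\ell_1}$ of separable spaces, with norm $\|x\|=\sum_\alpha\|x(\alpha)\|$, is tightly $\sigma$-filtered, for every ordinal $\mu$. Let $X_\alpha$ ($\alpha\le\mu$) consist of the vectors supported in $\alpha$. Then $X_{\alpha+1}=X_\alpha\oplus_1S_\alpha$, so Example~\ref{ex:posex}(a) applies, and continuity at limits holds because finitely supported vectors are dense.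
\end{example}

\subsection*{The space $\mathfrak X$}
Assume that $\mathfrak c$ is regular. By Avil\'es and Brech \cite{AB}, there is a Banach space $\mathfrak X$, unique up to isometry, such that
\begin{itemize}
\item[(1)] $\operatorname{dens}\mathfrak X=\mathfrak c$;
\item[(2)] $\mathfrak X$ is tightly $\sigma$-filtered;
\item[(3)] for all embeddings $u:A\to\mathfrak X$ and $v:A\to B$ with $\operatorname{dens}A<\mathfrak c$ and $v$ posex, there is an embedding $\tilde u:B\to\mathfrak X$ with $\tilde uv=u$.
\end{itemize}
The \emph{$\aleph_2$-Cohen model} is obtained by adding $\aleph_2$ Cohen reals to a model of CH. In it $\mathfrak c=\aleph_2$, which is regular, so $\mathfrak X$ exists there.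

A Banach space $E$ is \emph{universally separably injective} if for every Banach space $Y$, every closed separable subspace $R\subset Y$ and every operator $T:R\to E$ there is an operator $\tilde T:Y\to E$ extending $T$. The space $\ell_\infty$ has this property, by the Hahn--Banach theorem applied in each coordinate. Conversely, it is known that every infinite-dimensional universally separably injective space contains $\ell_\infty$. The following problem comes from \cite{AB}.

\medskip
\noindent\textbf{Problem.} \emph{In the $\aleph_2$-Cohen model, is $\mathfrak X$ universally separably injective? Does it contain $\ell_\infty$?}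
\medskip

Property (3) is an extension property, so it is natural to compare it with injectivity. Under CH the comparison is easy. Then $\ell_\infty$ has density $\aleph_1$, it is exhausted by an $\omega_1$-chain of separable subspaces, every step of the chain is posex, and (3) embeds $\ell_\infty$ into $\mathfrak X$ step by step (Lemma~\ref{lem:step0}). If $\mathfrak c=\aleph_2$, the same recursion runs for $\omega_1$ steps and arrives at a nonseparable subspace $A$ of $\ell_\infty$. Property (3) still accepts $A$, since $\operatorname{dens}A=\aleph_1<\mathfrak c$, but now it covers only extensions glued along a separable subspace of $A$. Since $\mathfrak X$ has the density of $\ell_\infty$ and contains every space of density $\aleph_1$, one might guess that a cleverer chain or a renorming of $\ell_\infty$ lets the recursion continue, or that the answer depends on special features of Cohen reals. Neither is the case: both answers are negative, and the obstruction uses only (2) and $\mathfrak c\ge\aleph_2$.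

\subsection*{Results}

\begin{theorem}\label{thm:main}
If CH fails, no tightly $\sigma$-filtered Banach space contains a subspace isomorphic to $\ell_\infty$. Hence, if $\mathfrak c$ is regular and CH fails, in particular in the $\aleph_2$-Cohen model, $\mathfrak X$ does not contain $\ell_\infty$ and is not universally separably injective.
\end{theorem}

The method also shows that large separated families in tightly $\sigma$-filtered spaces have large subfamilies that satisfy a lower $\ell_1$-estimate.

\begin{theorem}\label{thm:ell1}
Let $X$ be tightly $\sigma$-filtered, let $\lambda\ge\aleph_2$ be a regular cardinal, and let $(x_\xi)_{\xi<\lambda}$ be an $\varepsilon$-separated family in $X$, with $\varepsilon>0$. Then there is $E\subset\lambda$ with $|E|=\lambda$ such that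
\[
\Big\|\sum_{\xi\in F}c_\xi x_\xi\Big\|\ge\frac\varepsilon2\sum_{\xi\in F}|c_\xi|
\]
for all finite $F\subset E$ and all real $c_\xi$. The constant $\varepsilon/2$ is optimal, and $\aleph_2$ cannot be replaced by $\aleph_1$.
\end{theorem}

The last result describes what $\mathfrak X$ contains and how far operators into it extend.

\begin{theorem}\label{thm:class}
Assume that $\mathfrak c$ is regular.
\begin{itemize}
\item[(a)] The following are equivalent: \textup{(i)} CH; \textup{(ii)} $\mathfrak X$ is universally separably injective; \textup{(iii)} $\mathfrak X$ contains $\ell_\infty$; \textup{(iv)} $\mathfrak X$ contains an isomorphic copy of $c_0(\mathfrak c)$; \textup{(v)} $\mathfrak X$ contains an isomorphic copy of $\ell_2(\mathfrak c)$; \textup{(vi)} $\mathfrak X$ contains isometric copies of all Banach spaces of density at most $\mathfrak c$.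
\item[(b)] Whether or not CH holds: if $R\subset Y$ is a closed separable subspace and $\operatorname{dens}Y\le\aleph_1$, every operator $T:R\to\mathfrak X$ extends to $Y$ with the same norm.
\item[(c)] If CH fails, \textup{(b)} is sharp: there is a Banach space $Y$ with $c_0\subset Y\subset\ell_\infty$ and $\operatorname{dens}Y=\aleph_2$ such that no isomorphic embedding of $c_0$ into a tightly $\sigma$-filtered space $X$ extends to an operator $Y\to X$.
\item[(d)] If CH fails, every operator from $\ell_\infty$ to a tightly $\sigma$-filtered space is weakly compact and has range of density at most $\aleph_1$.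
\end{itemize}
\end{theorem}

The regularity of $\mathfrak c$ serves only to make $\mathfrak X$ exist. The positive statements use property (3), the negative ones use property (2).

Section~\ref{sec:model} treats $\ell_1$-sums of separable spaces, where vectors have supports and the argument reduces to two counting lemmas. Section~\ref{sec:sat} finds a substitute for supports in a general filtration and proves the main tool, Proposition~\ref{prop:position}. Theorems~\ref{thm:ell1} and~\ref{thm:main} follow in Section~\ref{sec:linf}, and the parts of Theorem~\ref{thm:class} are proved in Sections~\ref{sec:ext}--\ref{sec:wc}.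

\section{The model case: $\ell_1$-sums of separable spaces}\label{sec:model}

In an $\ell_1$-sum, vectors with disjoint supports have additive norms. Supports are countable, so given many vectors one would like many of them to have pairwise disjoint supports. This can fail. In $\ell_1(\omega_2)$, with unit vectors $e_\xi$, let $x_\xi=e_0+e_\xi$ for $\xi\ge1$. All supports contain $0$, and $\|x_1-x_2\|=2$ while $\|x_1\|+\|x_2\|=4$. What remains additive is the distance to the line $G=\mathbb Re_0$: we have $\operatorname{dist}(x_1-x_2,G)=2=\operatorname{dist}(x_1,G)+\operatorname{dist}(x_2,G)$. So we look for a small set $H$ of coordinates outside which many supports are disjoint, and then check that many vectors keep a fixed part of their norm outside $H$.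

How small can $H$ be? One cannot ask for a $\Delta$-system, that is, for a subfamily in which all pairwise intersections are equal to one set. If $\mathfrak c\ge\aleph_2$, take $\aleph_2$ distinct subsets of $\omega$; in a $\Delta$-system among them the parts outside the common intersection are disjoint subsets of $\omega$, at most one of them empty, so the system is countable. We therefore ask only that the pairwise intersections lie \emph{inside} a set of size less than $\lambda$.

Recall the terms needed for Fodor's lemma. Let $\lambda$ be a regular uncountable cardinal. A set $C\subset\lambda$ is a \emph{club} if it is unbounded in $\lambda$ and contains the supremum of each of its nonempty subsets that is bounded in $\lambda$. A set $W\subset\lambda$ is \emph{stationary} if it meets every club. A stationary set meets every final segment of $\lambda$, so it is unbounded and, by regularity, has size $\lambda$. \emph{Fodor's lemma}: if $W\subset\lambda$ is stationary and $g:W\to\lambda$ satisfies $g(\xi)<\xi$ for all $\xi\in W$, then $g$ is constant on a stationary subset of $W$. An ordinal has \emph{cofinality $\omega_1$} if it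 is the supremum of a strictly increasing $\omega_1$-sequence; every countable subset of such an ordinal is bounded in it.

\begin{lemma}\label{lem:root}
Let $\lambda\ge\aleph_2$ be regular and let $\Gamma_\xi$ $(\xi<\lambda)$ be countable sets. There are $\rho<\lambda$ and $E\subset\lambda$ with $|E|=\lambda$ such that $\Gamma_\xi\cap\Gamma_{\xi'}\subset\bigcup_{\eta<\rho}\Gamma_\eta$ for all distinct $\xi,\xi'\in E$.
\end{lemma}

\begin{proof}
Put $U_\xi=\bigcup_{\eta<\xi}\Gamma_\eta$, and let $W$ be the set of $\xi<\lambda$ of cofinality $\omega_1$. The set $W$ is stationary: given a club $C$, take a strictly increasing $\omega_1$-sequence in $C$; its supremum is below $\lambda$ because $\lambda$ is regular and larger than $\omega_1$, so it lies in $C\cap W$.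

Let $\xi\in W$. Each element of the countable set $\Gamma_\xi\cap U_\xi$ lies in $\Gamma_\eta\subset U_{\eta+1}$ for some $\eta<\xi$, and $\eta+1<\xi$. Countably many such ordinals $\eta+1$ are bounded by some $g(\xi)<\xi$, and then $\Gamma_\xi\cap U_\xi\subset U_{g(\xi)}$. By Fodor's lemma there are a stationary $E\subset W$ and $\rho<\lambda$ with $g(\xi)=\rho$ for all $\xi\in E$. If $\xi<\xi'$ are in $E$, then $\Gamma_\xi\subset U_{\xi'}$, so $\Gamma_\xi\cap\Gamma_{\xi'}\subset U_{\xi'}\cap\Gamma_{\xi'}\subset U_\rho$.
\end{proof}

This is where $\lambda\ge\aleph_2$ enters. For $\lambda=\aleph_1$ the lemma fails: if $\Gamma_\xi=\xi$ for $\xi<\omega_1$, then $\Gamma_\xi\cap\Gamma_{\xi'}=\min(\xi,\xi')$, and these sets are not contained in one countable set as $\xi,\xi'$ range over an uncountable $E$.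

The second lemma says that a small set cannot approximate a large separated family to within less than half the separation.

\begin{lemma}\label{lem:far}
Let $\lambda$ be a regular uncountable cardinal, $(x_\xi)_{\xi<\lambda}$ an $\varepsilon$-separated family in a Banach space $X$, and $G\subset X$ a subspace with $\operatorname{dens}G<\lambda$. Then $\operatorname{dist}(x_\xi,G)\ge\varepsilon/2$ for all but fewer than $\lambda$ many $\xi$.
\end{lemma}

\begin{proof}
For $m\ge1$ let $N_m=\{\xi:\operatorname{dist}(x_\xi,G)<\frac\varepsilon2-\frac1m\}$, and for $\xi\in N_m$ choose $a_\xi\in G$ with $\|a_\xi-x_\xi\|<\frac\varepsilon2-\frac1m$. For distinct $\xi,\eta\in N_m$,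
\[
\|a_\xi-a_\eta\|\ge\varepsilon-2\Big(\frac\varepsilon2-\frac1m\Big)=\frac2m ,
\]
so $|N_m|\le\operatorname{dens}G<\lambda$ by (D1). The exceptional set is $\bigcup_mN_m$, which has size less than $\lambda$ because $\lambda$ is regular and uncountable.
\end{proof}

\begin{example}[Theorem~\ref{thm:ell1} for $\ell_1$-sums, $\lambda=\aleph_2$]\label{ex:model}
Let $X=\big(\bigoplus_{\alpha<\mu}S_\alpha\big)_{\ell_1}$ with all $S_\alpha$ separable, and let $(x_\xi)_{\xi<\omega_2}$ be $\varepsilon$-separated. Let $\Gamma_\xi$ be the support of $x_\xi$, a countable set. Take $\rho$ and $E$ from Lemma~\ref{lem:root}, put $H=\bigcup_{\eta<\rho}\Gamma_\eta$, and let $G$ be the space of vectors supported in $H$. Then $|H|\le\aleph_1$, so $\operatorname{dens}G\le\aleph_1$. The point of $G$ nearest to $x$ is the restriction of $x$ to $H$, so $\operatorname{dist}(x,G)=\sum_{\alpha\notin H}\|x(\alpha)\|$. By Lemma~\ref{lem:far} we may remove at most $\aleph_1$ indices from $E$ and assume $\operatorname{dist}(x_\xi,G)\ge\varepsilon/2$ on $E$. For finite $F\subset E$, each $\alpha\notin H$ lies in at most one $\Gamma_\xi$ with $\xi\in F$, so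
\[
\Big\|\sum_{\xi\in F}c_\xi x_\xi\Big\|\ge\sum_{\alpha\notin H}\Big\|\sum_{\xi\in F}c_\xi x_\xi(\alpha)\Big\|=\sum_{\xi\in F}|c_\xi|\sum_{\alpha\notin H}\|x_\xi(\alpha)\|\ge\frac\varepsilon2\sum_{\xi\in F}|c_\xi| .
\]
\end{example}

The two lemmas know nothing about $\ell_1$-sums. The structure of $X$ was used twice: each vector has a countable support, and distances to $G$ add up when supports meet only inside $H$. The next section recovers both facts in every tightly $\sigma$-filtered space.

\section{Saturated sets}\label{sec:sat}

\subsection*{One push-out}
Let $G,Y,Z$ be closed subspaces of a Banach space with $G\subset Y\cap Z$. We say that $Y$ and $Z$ are \emph{free over $G$} if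
\[
\|a+s\|=\inf_{q\in G}\big(\|a+q\|+\|s-q\|\big)\qquad(a\in Y,\ s\in Z).
\]
The inequality $\le$ is the triangle inequality, so the content is the inequality $\ge$. By \eqref{eq:po}, the copies of $A$ and $S$ in a push-out are free over the copy of $R$. Freeness gives the additivity that we need.

\begin{lemma}\label{lem:free}
If $Y$ and $Z$ are free over $G$, then $\operatorname{dist}(a+s,G)=\operatorname{dist}(a,G)+\operatorname{dist}(s,G)$ for all $a\in Y$ and $s\in Z$.
\end{lemma}

\begin{proof}
The function $\operatorname{dist}(\cdot,G)$ is a seminorm, which gives $\le$. For $g\in G$ we have $a+g\in Y$, so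
\[
\|a+s+g\|=\inf_{q\in G}\big(\|a+g+q\|+\|s-q\|\big)\ge\operatorname{dist}(a,G)+\operatorname{dist}(s,G).
\]
Take the infimum over $g$.
\end{proof}

\subsection*{The pieces of a filtration}
Let $X$ be tightly $\sigma$-filtered by $(X_\alpha)_{\alpha<\kappa}$. If $\kappa$ is a limit ordinal, put $\mu=\kappa$ and $X_\mu=X$; otherwise let $\mu$ be the predecessor of $\kappa$, so that $X_\mu=X$ already. Then $(X_\alpha)_{\alpha\le\mu}$ is increasing and continuous at limits, $X_0=\{0\}$, and $X_\alpha\hookrightarrow X_{\alpha+1}$ is posex for all $\alpha<\mu$. For such $\alpha$, let $R_\alpha\subset X_\alpha$ be the subspace $R$ from the definition of posex, and let $S_\alpha\subset X_{\alpha+1}$ be the preimage under $\varphi$ of the copy of $S$ in the push-out. Both are closed and separable, $R_\alpha\subset S_\alpha$, $X_{\alpha+1}=X_\alpha+S_\alpha$, and $X_\alpha$ and $S_\alpha$ are free over $R_\alpha$: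
\begin{equation}\label{eq:step}
\|a+s\|=\inf_{r\in R_\alpha}\big(\|a+r\|+\|s-r\|\big)\qquad(a\in X_\alpha,\ s\in S_\alpha).
\end{equation}
These data are fixed for the rest of the section.

For $\Gamma\subset\mu$ let $X(\Gamma)$ be the closed linear span of $\bigcup_{\alpha\in\Gamma}S_\alpha$, with $X(\emptyset)=\{0\}$. We note three facts. First, $X(\alpha)=X_\alpha$ for $\alpha\le\mu$, by induction: $X(\alpha+1)=\overline{X(\alpha)+S_\alpha}=X_{\alpha+1}$, and both families are continuous at limits. Second, $\operatorname{dens}X(\Gamma)\le\max(|\Gamma|,\aleph_0)$, as one sees from rational combinations of points of countable dense subsets of the $S_\alpha$. Third, every $x\in X(\Gamma)$ lies in $X(C)$ for some countable $C\subset\Gamma$, being the limit of a sequence of finite sums of vectors from the $S_\alpha$.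

So ``$x\in X(\Gamma)$'' can play the role of ``$x$ is supported in $\Gamma$''. But disjoint sets of indices need not give additive norms.

\begin{example}\label{ex:unsat}
Let $X$ be $\mathbb R^2$ with the maximum norm and unit vectors $e_0,e_1$. Filter it by $X_1=\mathbb Re_0$ and $X_2=X$, with $R_0=\{0\}$, $S_0=X_1$, $R_1=X_1$, $S_1=X$. For $\Gamma=\{1\}$ and $\Delta=\{0\}$ we have $e_1\in X(\Gamma)$, $e_0\in X(\Delta)$ and $X(\Gamma\cap\Delta)=\{0\}$, but $\|e_1+e_0\|=1\neq2$.
\end{example}

The trouble is that $S_1$ was glued along $R_1$, and $\Gamma$ omits the step at which $R_1$ was created. This suggests the definition.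

\begin{definition}
A set $\Gamma\subset\mu$ is \emph{saturated} if $R_\alpha\subset X(\Gamma\cap\alpha)$ for every $\alpha\in\Gamma$.
\end{definition}

A union of saturated sets is saturated, because $X(\Gamma\cap\alpha)$ grows with $\Gamma$. In an $\ell_1$-sum, where all $R_\alpha$ are zero, every set is saturated. In general saturation costs nothing in cardinality, and this is where the separability of $R_\alpha$ is used.

\begin{lemma}\label{lem:hull}
Let $\tau\ge\aleph_0$. Every subset of $X$ of density at most $\tau$ lies in $X(\Gamma)$ for some saturated $\Gamma$ with $|\Gamma|\le\tau$. In particular every separable subset lies in $X(\Gamma)$ for a countable saturated $\Gamma$.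
\end{lemma}

\begin{proof}
We first show by induction that each $\alpha<\mu$ lies in a countable saturated set $\Sigma_\alpha\subset\alpha+1$. The space $R_\alpha$ is contained in $X_\alpha=X(\alpha)$. Each point of a countable dense subset of $R_\alpha$ lies in $X(C')$ for a countable $C'\subset\alpha$, so the union $C$ of these sets is countable and $R_\alpha\subset X(C)$. Put $\Sigma_\alpha=\{\alpha\}\cup\bigcup_{\beta\in C}\Sigma_\beta$. The union over $\beta\in C$ is a countable saturated subset of $\alpha$ that contains $C$. Adding the point $\alpha$ keeps it saturated, since $R_\alpha\subset X(C)\subset X(\Sigma_\alpha\cap\alpha)$.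

Now let $D\subset X=X(\mu)$ have a dense subset of size at most $\tau$. In the same way $D\subset X(C)$ for some $C\subset\mu$ with $|C|\le\tau$, and $\Gamma=\bigcup_{\beta\in C}\Sigma_\beta$ is as required.
\end{proof}

The next lemma is the heart of the proof. Formula \eqref{eq:step} concerns one step and the whole space $X_\alpha$ below it, while $\Gamma$ and $\Delta$ are interleaved along the filtration and skip steps. We therefore argue by induction, removing the last step by \eqref{eq:step}. This produces a correction $r\in R_\alpha$, and saturation lets us absorb $r$ into the side to which the step $\alpha$ belongs.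

\begin{lemma}\label{lem:amalg}
If $\Gamma,\Delta\subset\mu$ are saturated, then $X(\Gamma)$ and $X(\Delta)$ are free over $X(\Gamma\cap\Delta)$.
\end{lemma}

\begin{proof}
We prove by induction on $\alpha\le\mu$ the statement
\begin{quote}
$P(\alpha)$: for all $a\in X(\Gamma\cap\alpha)$, $s\in X(\Delta\cap\alpha)$ and $\eta>0$ there is $q\in X(\Gamma\cap\Delta\cap\alpha)$ with $\|a+q\|+\|s-q\|\le\|a+s\|+\eta$.
\end{quote}
Then $P(\mu)$ is the lemma. It suffices to verify $P(\alpha)$ for $a$ and $s$ in dense subsets. Indeed, if $\|a-a'\|,\|s-s'\|\le\eta/8$ and $q$ works for $a',s',\eta/2$, then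
\[
\|a+q\|+\|s-q\|\le\|a'+q\|+\|s'-q\|+\tfrac\eta4\le\|a'+s'\|+\tfrac{3\eta}4\le\|a+s\|+\eta .
\]

For $\alpha=0$ all spaces are zero. Let $\alpha$ be a limit. The subspace $\bigcup_{\beta<\alpha}X(\Gamma\cap\beta)$ contains $S_\gamma$ for each $\gamma\in\Gamma\cap\alpha$, so it is dense in $X(\Gamma\cap\alpha)$, and likewise for $\Delta$. If $a$ and $s$ lie in these unions, there is one $\beta<\alpha$ with $a\in X(\Gamma\cap\beta)$ and $s\in X(\Delta\cap\beta)$, and $P(\beta)$ provides $q$.

Assume $P(\alpha)$; we prove $P(\alpha+1)$. If $\alpha\notin\Gamma\cup\Delta$, the two statements coincide. The statement is unchanged when $(\Gamma,a)$ and $(\Delta,s)$ are exchanged and $q$ is replaced by $-q$, so we may assume $\alpha\in\Gamma$. By density, let $a=a_0+t$ with $a_0\in X(\Gamma\cap\alpha)$ and $t\in S_\alpha$. If $\alpha\in\Delta$, by density let $s=s_0+t'$ with $s_0\in X(\Delta\cap\alpha)$ and $t'\in S_\alpha$; if $\alpha\notin\Delta$, put $s_0=s\in X(\Delta\cap\alpha)$ and $t'=0$. In both cases $t'\in S_\alpha$ and $t'\in X(\Gamma\cap\Delta\cap(\alpha+1))$.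

Since $a+s=(a_0+s_0)+(t+t')$ with $a_0+s_0\in X_\alpha$ and $t+t'\in S_\alpha$, formula \eqref{eq:step} gives $r\in R_\alpha$ with
\[
\|a_0+s_0+r\|+\|t+t'-r\|\le\|a+s\|+\eta/2 .
\]
As $\Gamma$ is saturated and $\alpha\in\Gamma$, we have $a_0+r\in X(\Gamma\cap\alpha)$. So $P(\alpha)$ applies to $a_0+r$ and $s_0$, and gives $q\in X(\Gamma\cap\Delta\cap\alpha)$ with
\[
\|a_0+r+q\|+\|s_0-q\|\le\|a_0+r+s_0\|+\eta/2 .
\]
Let $p=q+t'\in X(\Gamma\cap\Delta\cap(\alpha+1))$. Then $s-p=s_0-q$ and $a+p=(a_0+r+q)+(t+t'-r)$. Hence
\[
\|a+p\|+\|s-p\|\le\|a_0+r+q\|+\|s_0-q\|+\|t+t'-r\|\le\|a+s\|+\eta ,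
\]
where the last step adds the two preceding inequalities.
\end{proof}

We now have countable supports and additivity, and the argument of Example~\ref{ex:model} carries over. For the applications we allow a separable set in place of each vector and a prescribed small subspace inside $G$.

\begin{proposition}\label{prop:position}
Let $X$ be tightly $\sigma$-filtered, $\lambda\ge\aleph_2$ regular, $D_\xi\subset X$ separable for $\xi<\lambda$, and $G_0\subset X$ a subspace with $\operatorname{dens}G_0<\lambda$. Then there are a closed subspace $G\supset G_0$ with $\operatorname{dens}G<\lambda$ and a set $E\subset\lambda$ with $|E|=\lambda$ such that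
\[
\operatorname{dist}\Big(\sum_{i=1}^nd_i,\,G\Big)=\sum_{i=1}^n\operatorname{dist}(d_i,G)
\]
for all distinct $\xi_1,\dots,\xi_n\in E$ and all $d_i\in\overline{\operatorname{span}}\,D_{\xi_i}$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:hull} choose countable saturated sets $\Gamma_\xi$ with $D_\xi\subset X(\Gamma_\xi)$, and a saturated set $\Lambda$ with $|\Lambda|<\lambda$ and $G_0\subset X(\Lambda)$. Take $\rho$ and $E$ from Lemma~\ref{lem:root}, and put
\[
H=\Lambda\cup\bigcup_{\eta<\rho}\Gamma_\eta,\qquad G=X(H).
\]
The set $H$ is a union of saturated sets, hence saturated, and $|H|<\lambda$, so $\operatorname{dens}G<\lambda$.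

We prove the formula by induction on $n$; for $n=1$ there is nothing to prove. For $n\ge2$ let $\Gamma=H\cup\Gamma_{\xi_1}\cup\dots\cup\Gamma_{\xi_{n-1}}$ and $\Delta=H\cup\Gamma_{\xi_n}$. Both are saturated. Both contain $H$, and $\Gamma_{\xi_i}\cap\Gamma_{\xi_n}\subset H$ for $i<n$, so $\Gamma\cap\Delta=H$. By Lemma~\ref{lem:amalg}, $X(\Gamma)$ and $X(\Delta)$ are free over $G$. Lemma~\ref{lem:free}, applied to $d_1+\dots+d_{n-1}\in X(\Gamma)$ and $d_n\in X(\Delta)$, splits off the term $\operatorname{dist}(d_n,G)$, and the induction hypothesis handles the rest.
\end{proof}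

\section{Separated families and copies of $\ell_\infty$}\label{sec:linf}

\begin{proof}[Proof of Theorem~\ref{thm:ell1}]
Apply Proposition~\ref{prop:position} with $D_\xi=\{x_\xi\}$ and $G_0=\{0\}$. By Lemma~\ref{lem:far}, fewer than $\lambda$ indices have $\operatorname{dist}(x_\xi,G)<\varepsilon/2$; remove them from $E$. For finite $F\subset E$,
\[
\Big\|\sum_{\xi\in F}c_\xi x_\xi\Big\|\ge\operatorname{dist}\Big(\sum_{\xi\in F}c_\xi x_\xi,G\Big)=\sum_{\xi\in F}|c_\xi|\operatorname{dist}(x_\xi,G)\ge\frac\varepsilon2\sum_{\xi\in F}|c_\xi| .
\]

The constant is optimal. The space $\ell_1(\lambda)$ is tightly $\sigma$-filtered by Example~\ref{ex:filtered}(b), and its unit vectors are $\varepsilon$-separated with $\varepsilon=2$. For $F=\{\xi\}$ and $c_\xi=1$ the left side equals $1=\varepsilon/2$, whatever $E$ is.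

The cardinal $\aleph_1$ does not suffice. The space $c_0(\omega_1)$ is tightly $\sigma$-filtered by Example~\ref{ex:filtered}(a), its unit vectors are $1$-separated, and a sum of $n$ distinct unit vectors has norm $1$, which is less than $n/2$ for $n\ge3$.
\end{proof}

To exclude $\ell_\infty$ we need vectors whose sums stay short. One separated family of sequences of signs does not visibly provide them: if $n$ sequences of signs realize all $2^n$ sign patterns in their coordinates, they span an isometric copy of $\ell_1^n$. Short sums come from disjoint supports. But $\omega$ has only countably many disjoint nonempty subsets, while Proposition~\ref{prop:position} needs $\aleph_2$ indices. The way out is to fix $n$ disjoint infinite blocks, to put a separated family of size $\aleph_2$ on each block, and to apply the proposition to the $n$ families at once, so that one subspace $G$ and one set $E$ serve all of them.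

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Assume $\mathfrak c\ge\aleph_2$. Let $X$ be tightly $\sigma$-filtered and suppose that $T:\ell_\infty\to X$ is an operator with $\|Ty\|\ge c\|y\|$ for all $y$, where $c>0$. Fix $n\ge1$ and partition $\omega$ into infinite sets $B_1,\dots,B_n$, for instance the residue classes modulo $n$. Each $B_i$ carries $\mathfrak c\ge\aleph_2$ functions with values $\pm1$. So for each $i$ there are distinct $y^i_\xi\in\ell_\infty$ $(\xi<\omega_2)$ with values $\pm1$ on $B_i$ and $0$ off $B_i$. For $\xi\ne\eta$ we have $\|y^i_\xi-y^i_\eta\|=2$, so the family $(Ty^i_\xi)_{\xi<\omega_2}$ is $2c$-separated.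

Apply Proposition~\ref{prop:position} with $\lambda=\aleph_2$, $D_\xi=\{Ty^1_\xi,\dots,Ty^n_\xi\}$ and $G_0=\{0\}$, and obtain $G$ and $E$. By Lemma~\ref{lem:far}, for each $i$ at most $\aleph_1$ indices $\xi$ have $\operatorname{dist}(Ty^i_\xi,G)<c$. Since $|E|=\aleph_2$, there are distinct $\xi_1,\dots,\xi_n\in E$ outside all $n$ exceptional sets. The vectors $y^1_{\xi_1},\dots,y^n_{\xi_n}$ have disjoint supports, so their sum has norm $1$, and
\[
\|T\|\ge\Big\|\sum_{i=1}^nTy^i_{\xi_i}\Big\|\ge\operatorname{dist}\Big(\sum_{i=1}^nTy^i_{\xi_i},G\Big)=\sum_{i=1}^n\operatorname{dist}(Ty^i_{\xi_i},G)\ge nc .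
\]
This fails for $n>\|T\|/c$. So $X$ does not contain $\ell_\infty$.

Now let $\mathfrak c$ be regular and let CH fail, as in the $\aleph_2$-Cohen model. By (2), $\mathfrak X$ does not contain $\ell_\infty$. By (1) it is infinite-dimensional, and an infinite-dimensional universally separably injective space contains $\ell_\infty$. So $\mathfrak X$ is not universally separably injective. Section~\ref{sec:c0} gives a second proof of this last assertion that does not rely on the quoted fact.
\end{proof}

\begin{remark}
The failure of CH is used only to find $\aleph_2$ sign functions on each block, and it is necessary: under CH the space $\ell_\infty$ has density $\aleph_1$ and is itself tightly $\sigma$-filtered, by Example~\ref{ex:filtered}(a).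
\end{remark}

\section{Extending operators into $\mathfrak X$}\label{sec:ext}

In this section $\mathfrak c$ is regular, and we prove parts (b) and (a) of Theorem~\ref{thm:class}. Property (3) extends embeddings along one posex step. Since steps between separable spaces are always posex, it can be iterated $\omega_1$ times.

\begin{lemma}\label{lem:step0}
Let $A\subset\mathfrak X$ be a closed separable subspace and $v:A\to B$ an embedding with $\operatorname{dens}B\le\aleph_1$. Then there is an embedding $\tilde u:B\to\mathfrak X$ with $\tilde uv(a)=a$ for all $a\in A$. In particular, $\mathfrak X$ contains an isometric copy of every space of density at most $\aleph_1$.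
\end{lemma}

\begin{proof}
List a dense subset of $B$ as $(b_\beta)_{\beta<\omega_1}$ and let $B_\alpha$ be the closed span of $v(A)\cup\{b_\beta:\beta<\alpha\}$, for $\alpha\le\omega_1$. This chain is continuous at limits, $B_0=v(A)$, $B_{\omega_1}=B$, and $B_\alpha$ is separable for $\alpha<\omega_1$. We define embeddings $u_\alpha:B_\alpha\to\mathfrak X$ extending one another, starting with $u_0=v^{-1}$. For $\alpha<\omega_1$ the inclusion $B_\alpha\hookrightarrow B_{\alpha+1}$ is posex by Example~\ref{ex:posex}(b), and $\operatorname{dens}B_\alpha=\aleph_0<\mathfrak c$, so (3) extends $u_\alpha$ to $u_{\alpha+1}$. At a limit $\alpha$ the earlier maps define a linear isometry on the dense subspace $\bigcup_{\beta<\alpha}B_\beta$ of $B_\alpha$, which extends by continuity. Take $\tilde u=u_{\omega_1}$. The last assertion is the case $A=\{0\}$.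
\end{proof}

To pass from embeddings to operators, we use the push-out construction with $T$ in place of one of the two embeddings. This turns the problem of extending $T$ into that of extending the inclusion of its range.

\begin{proof}[Proof of Theorem~\ref{thm:class}(b)]
For $T=0$ there is nothing to prove, so after scaling let $\|T\|=1$. Put $A=\overline{T(R)}$, a separable subspace of $\mathfrak X$, and
\[
B=(A\oplus_1Y)\big/\overline{\{(Tr,-r):r\in R\}} .
\]
Then $\operatorname{dens}B\le\aleph_1$. The map $v:A\to B$, $v(a)=[(a,0)]$, is an embedding, because
\[
\|a\|\ge\|v(a)\|=\inf_{r\in R}\big(\|a+Tr\|+\|r\|\big)\ge\inf_{r\in R}\big(\|a+Tr\|+\|Tr\|\big)\ge\|a\| .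
\]
The map $w:Y\to B$, $w(y)=[(0,y)]$, has norm at most $1$, and $w(r)=[(0,r)]=[(Tr,0)]=v(Tr)$ for $r\in R$. Let $\tilde u:B\to\mathfrak X$ be given by Lemma~\ref{lem:step0}. Then $\tilde uw(r)=\tilde uv(Tr)=Tr$, so $\tilde uw$ extends $T$. Its norm is at most $1$, and at least $\|T\|=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(a)]
\emph{CH implies} (ii)--(vi). Let $\mathfrak c=\aleph_1$. Lemma~\ref{lem:step0} gives (vi), and (iii), (iv), (v) follow because $\ell_\infty$, $c_0(\mathfrak c)$ and $\ell_2(\mathfrak c)$ have density $\mathfrak c$ by (D3).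

For (ii), let $R\subset Y$ be closed and separable and $T:R\to\mathfrak X$ an operator. Part (b) does not apply directly, since $Y$ may have any density, so we pass through $\ell_\infty$. Let $(r_n)$ be dense in $R$, and let $f_n\in R^*$ satisfy $\|f_n\|\le1$ and $f_n(r_n)=\|r_n\|$. The map $J:R\to\ell_\infty$, $Jr=(f_n(r))_n$, is an embedding, since $\|r\|\ge|f_n(r)|\ge\|r_n\|-\|r-r_n\|$ for all $n$. Extending each $f_n$ to $Y$ with the same norm gives an extension $\hat J:Y\to\ell_\infty$ of $J$ with $\|\hat J\|\le1$. Since $\operatorname{dens}\ell_\infty=\aleph_1$, part (b) extends $TJ^{-1}:J(R)\to\mathfrak X$ to $U:\ell_\infty\to\mathfrak X$ with $\|U\|=\|T\|$. Then $U\hat Jr=TJ^{-1}Jr=Tr$ for $r\in R$, and $\|U\hat J\|\le\|T\|$.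

\emph{If CH fails, each of} (ii)--(vi) \emph{fails.} Statements (ii) and (iii) fail by Theorem~\ref{thm:main}, and (vi) fails because it implies (iii). Suppose (iv) or (v) holds. As $\mathfrak c\ge\aleph_2$, restriction gives an operator $T:Z\to\mathfrak X$ with $\|Tz\|\ge c\|z\|$, $c>0$, where $Z=c_0(\omega_2)$ or $Z=\ell_2(\omega_2)$. In both spaces the unit vectors $e_\xi$ are $1$-separated, so the $Te_\xi$ are $c$-separated, and a sum of $n$ distinct unit vectors has norm at most $\sqrt n$ (it is $1$, respectively $\sqrt n$). Theorem~\ref{thm:ell1} gives, for every $n$, a set $F$ of $n$ indices with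
\[
\frac{cn}2\le\Big\|\sum_{\xi\in F}Te_\xi\Big\|\le\|T\|\sqrt n ,
\]
which is false for large $n$.
\end{proof}

\section{An embedding of $c_0$ that does not extend}\label{sec:c0}

We prove Theorem~\ref{thm:class}(c). Assume $\mathfrak c\ge\aleph_2$. We want a space $Y\supset c_0$ with $\aleph_2$ vectors whose sums are short \emph{modulo $c_0$}; an extension of $j$ maps $c_0$ into the separable space $j(c_0)$, which Proposition~\ref{prop:position} can place inside $G$. Such vectors come from an \emph{almost disjoint} family, a family of infinite subsets of $\omega$ any two of which have finite intersection. There is one of size $\mathfrak c$: identify $\omega$ with the set of finite binary strings, and assign to each infinite binary sequence the set of its initial segments. Fix an almost disjoint family $(A_\xi)_{\xi<\omega_2}$ and write $z_\xi=1_{A_\xi}$. For $I\subset\omega_2$ let $Y_I$ be the closed span of $c_0\cup\{z_\xi:\xi\in I\}$ in $\ell_\infty$, and put $Y=Y_{\omega_2}$. It is spanned by $\aleph_2$ vectors, and the $z_\xi$ are $1$-separated, so $\operatorname{dens}Y=\aleph_2$ by (D1).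

\begin{lemma}\label{lem:ad}
Let $I\subset\omega_2$ and let $V:Y_I\to Z$ be an operator that vanishes on $c_0$. Then $\|\sum_{i=1}^n\sigma_iVz_{\xi_i}\|\le\|V\|$ for all distinct $\xi_1,\dots,\xi_n\in I$ and all signs $\sigma_i=\pm1$.
\end{lemma}

\begin{proof}
Choose $k\in\omega$ so large that the sets $A'_i=\{m\in A_{\xi_i}:m\ge k\}$ are pairwise disjoint, and let $y=\sum_i\sigma_i1_{A'_i}$. Then $\|y\|=1$, and $y-\sum_i\sigma_iz_{\xi_i}$ has finite support, so it lies in $c_0$. Hence $y\in Y_I$ and $\sum_i\sigma_iVz_{\xi_i}=Vy$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(c)]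
Suppose that $X$ is tightly $\sigma$-filtered, $j:c_0\to X$ is an isomorphic embedding, and $T:Y\to X$ is an operator extending $j$. The subspace $j(c_0)$ is closed and separable. We use Lemma~\ref{lem:ad} three times: to move $\aleph_2$ of the vectors $Tz_\xi$ into a subspace of density at most $\aleph_1$, then into $j(c_0)$, and finally to show that this is impossible. For a closed subspace $M\subset X$ containing $j(c_0)$, let $Q_M:X\to X/M$ be the quotient map. Then $\|Q_Mx\|=\operatorname{dist}(x,M)$, and $Q_MT$ vanishes on $c_0$ and has norm at most $\|T\|$.

\emph{Step 1: into $G$.} Apply Proposition~\ref{prop:position} with $\lambda=\aleph_2$, $D_\xi=\{Tz_\xi\}$ and $G_0=j(c_0)$, and obtain $G$ and $E$, with $\operatorname{dens}G\le\aleph_1$. For distinct $\xi_1,\dots,\xi_n\in E$, the proposition and Lemma~\ref{lem:ad} for $V=Q_GT$ give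
\[
\sum_{i=1}^n\operatorname{dist}(Tz_{\xi_i},G)=\operatorname{dist}\Big(\sum_{i=1}^nTz_{\xi_i},G\Big)=\Big\|\sum_{i=1}^nQ_GTz_{\xi_i}\Big\|\le\|T\| .
\]
So for each $\theta>0$ at most $\|T\|/\theta$ indices $\xi\in E$ have $\operatorname{dist}(Tz_\xi,G)\ge\theta$, and only countably many have positive distance. Since $G$ is closed, $E'=\{\xi\in E:Tz_\xi\in G\}$ has size $\aleph_2$.

\emph{Step 2: into $j(c_0)$.} The $\aleph_2$ indices in $E'$ outnumber the density of $G$, so the vectors $Tz_\xi$ cluster, and averaging near a cluster point shrinks the distance to $j(c_0)$. By (D2), $G$ has a base of at most $\aleph_1$ open sets. For each basic set that contains $Tz_\eta$ for at most $\aleph_1$ many $\eta\in E'$, discard these $\eta$. At most $\aleph_1$ indices are discarded. Let $\xi\in E'$ be one that remains and put $x=Tz_\xi$; every neighborhood of $x$ in $G$ contains $Tz_\eta$ for $\aleph_2$ many $\eta\in E'$. Given $n$ and $\delta>0$, choose distinct $\xi_1,\dots,\xi_n\in E'$ with $\|Tz_{\xi_i}-x\|<\delta$. The average $\bar x=\frac1n\sum_iTz_{\xi_i}$ satisfies $\|x-\bar x\|<\delta$, and Lemma~\ref{lem:ad} for $V=Q_{j(c_0)}T$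 gives $\operatorname{dist}(\bar x,j(c_0))\le\|T\|/n$. So $\operatorname{dist}(x,j(c_0))\le\delta+\|T\|/n$ for all $n$ and $\delta$, and $x\in j(c_0)$. Thus $E''=\{\xi\in E':Tz_\xi\in j(c_0)\}$ has size $\aleph_2$.

\emph{Step 3: Whitley's argument.} The operator $T$ maps $Y_{E''}$ into $j(c_0)$, so $P=j^{-1}T:Y_{E''}\to c_0$ is an operator that is the identity on $c_0$. For $m\in\omega$ the functional $f_m(y)=(y-Py)(m)$ on $Y_{E''}$ is bounded and vanishes on $c_0$. Given distinct $\xi_1,\dots,\xi_n\in E''$, choose signs with $\sigma_if_m(z_{\xi_i})=|f_m(z_{\xi_i})|$; Lemma~\ref{lem:ad} for $V=f_m$ gives $\sum_i|f_m(z_{\xi_i})|\le\|f_m\|$. As in Step~1, $f_m(z_\xi)\neq0$ for only countably many $\xi\in E''$. Since $E''$ is uncountable, some $\xi\in E''$ has $f_m(z_\xi)=0$ for all $m$, that is, $1_{A_\xi}=Pz_\xi\in c_0$. This is false because $A_\xi$ is infinite.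

So no such $T$ exists. By Lemma~\ref{lem:step0} there is an embedding $j:c_0\to\mathfrak X$, and it does not extend to $Y$. Hence the bound $\operatorname{dens}Y\le\aleph_1$ in (b) cannot be relaxed to $\operatorname{dens}Y\le\aleph_2$.
\end{proof}

The pair $c_0\subset Y$ and the embedding $j:c_0\to\mathfrak X$ witness directly that $\mathfrak X$ is not universally separably injective when CH fails. By contrast, part (b) extends $j$ to $Y_I$ whenever $|I|\le\aleph_1$.

\section{Operators from $\ell_\infty$}\label{sec:wc}

Let $B_{\ell_\infty}$ be the closed unit ball of $\ell_\infty$. An operator $T:\ell_\infty\to X$ is \emph{weakly compact} if the closure of $T(B_{\ell_\infty})$ is weakly compact. We use two theorems. By Rosenthal's theorem \cite{Ros}, if $T:\ell_\infty\to X$ is not weakly compact, then $T$ is an isomorphic embedding on some subspace of $\ell_\infty$ isomorphic to $\ell_\infty$. By the Eberlein--\v{S}mulian theorem, every sequence in a weakly compact subset of a Banach space has a weakly convergent subsequence.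

\begin{proof}[Proof of Theorem~\ref{thm:class}(d)]
Let CH fail, let $X$ be tightly $\sigma$-filtered, and let $T:\ell_\infty\to X$ be an operator. By Theorem~\ref{thm:main}, $X$ does not contain $\ell_\infty$, so $T$ is weakly compact by Rosenthal's theorem.

Let $K=T(B_{\ell_\infty})$, and for $m\ge1$ let $M_m$ be a maximal $\frac1m$-separated subset of $K$. By maximality every point of $K$ is within $\frac1m$ of $M_m$, so $\bigcup_mM_m$ is dense in $K$. If every $M_m$ has size at most $\aleph_1$, then $K$, and with it the range $\bigcup_{n\ge1}nK$ of $T$, has density at most $\aleph_1$, as claimed.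

Otherwise $K$ contains an $\varepsilon$-separated family of size $\aleph_2$ for some $\varepsilon>0$. Theorem~\ref{thm:ell1} then gives a sequence $(x_k)$ in $K$ with $\|\sum_kc_kx_k\|\ge\frac\varepsilon2\sum_k|c_k|$ for all finitely supported $(c_k)$. Every subsequence satisfies the same estimate, so by weak compactness we may assume that $(x_k)$ converges weakly. The $x_k$ are linearly independent, and the linear functional $\sum_kc_kx_k\mapsto\sum_k(-1)^kc_k$ on their span has norm at most $2/\varepsilon$. Extend it to $f\in X^*$ by the Hahn--Banach theorem. Then $f(x_k)=(-1)^k$ does not converge, a contradiction.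
\end{proof}

\begin{thebibliography}{9}

\bibitem{AB}
Antonio Avil\'es, Christina Brech,
\emph{A Boolean algebra and a Banach space obtained by push-out iteration},
arXiv:1012.5051 (2010).

\bibitem{Ros}
H. P. Rosenthal,
\emph{On relatively disjoint families of measures, with some applications to Banach space theory},
Studia Math. 37 (1970).

\end{thebibliography}
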